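\title{Centralizers of translations in sharply 2-transitive groups of characteristic zero}

\begin{abstract}
In a sharply 2-transitive group, a product of two involutions is called a translation. We construct non-split sharply 2-transitive groups of characteristic $0$, among them countable ones, in which commuting is not transitive on the nontrivial translations. This answers a question from a paper of Clausen and Tent. More precisely, a group embeds into the centralizer of a nontrivial translation of some sharply 2-transitive group of characteristic $0$ if and only if it contains no involution. The construction starts from an amalgam in which one translation has many square roots, and continues by HNN extensions along self-normalizing infinite dihedral subgroups. The proofs use actions on trees.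
\end{abstract}

\section{Introduction}\label{sec:intro}

A group $G$ acts \emph{sharply 2-transitively} on a set $X$ with $|X|\ge 3$ if for any two ordered pairs $(x,y)$, $(x',y')$ of distinct points there is exactly one $g\in G$ with $gx=x'$ and $gy=y'$. Equivalently, the action is 2-transitive and only the identity fixes two points. The model is the group $\mathrm{AGL}(1,K)$ of maps $x\mapsto ux+v$ ($u\neq0$) of a field $K$. The same formula gives a sharply 2-transitive group $K\rtimes K^*$ when $K$ is a near-field, that is, when $K$ satisfies the axioms of a skew field except for one distributive law.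

An \emph{involution} is an element of order exactly $2$. For points $x\ne y$, the element of $G$ that exchanges $x$ and $y$ is an involution, because its square fixes two points. Every involution exchanges some pair of points and is determined by that pair, so the set $J$ of involutions of $G$ is a single conjugacy class. For $i\in J$ put
\[
iJ=\{ij: j\in J\},\qquad J^2=\{ij:i,j\in J\}.
\]
The elements of $J^2$ are called \emph{translations}. In $\mathrm{AGL}(1,K)$ with $\operatorname{char}K\ne2$ the involutions are the maps $x\mapsto v-x$, and their products are the maps $x\mapsto x+q$. We write $\operatorname{Cen}(g)$ for the centralizer of $g$ in $G$.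

The \emph{characteristic} of $G$ is defined as follows. If the involutions have no fixed point on $X$, then $\operatorname{char}(G)=2$. Otherwise all products $ij$ with $i\ne j$ in $J$ have the same order; if this order is a prime $p$, then $\operatorname{char}(G)=p$, and if it is infinite, then $\operatorname{char}(G)=0$. For $\mathrm{AGL}(1,K)$ this is the characteristic of the field $K$. The group $G$ is \emph{split} if it has a nontrivial abelian normal subgroup, that is, if $G\cong K\rtimes K^*$ for a near-field $K$. By a theorem of Neumann, $G$ is split if and only if $J^2$ is a subgroup of $G$, and in that case $J^2$ is abelian.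

In a non-split group the translations do not form a group, and one asks how much of the additive group $K$ survives. Call a subset $S\subseteq G$ \emph{uniquely 2-divisible} if for each $s\in S$ there is exactly one $t\in S$ with $t^2=s$. Say that commuting is \emph{transitive} on $S$ if, for $x,y,z\in S$, the relations $xy=yx$ and $yz=zy$ imply $xz=zx$. It is known that for $\operatorname{char}(G)\ne2$ the following conditions are equivalent.
\begin{itemize}
\item[(a)] Commuting is transitive on $J^2\setminus\{1\}$.
\item[(b)] $iJ\cap kJ$ is uniquely 2-divisible for all involutions $i\ne k$.
\item[(c)] $\operatorname{Cen}(ik)=iJ\cap kJ$ is abelian and is inverted by $k$ for all involutions $i\ne k$.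
\item[(d)] The set $\{\operatorname{Cen}(\sigma)\setminus\{1\}:\sigma\in J^2\setminus\{1\}\}$ is a partition of $J^2\setminus\{1\}$.
\end{itemize}
For $G=\mathrm{AGL}(1,K)$ with $\operatorname{char}K\neq2$, the sets $iJ$, $J^2$ and $\operatorname{Cen}(\sigma)$ all equal the translation group $K$, and the partition in (d) has one block. In general the conditions say that the nontrivial translations fall into blocks, each of which, together with $1$, looks like $K$: it is an abelian, uniquely 2-divisible group inverted by an involution.

The conditions are known to hold when $G$ is split, when $\operatorname{char}(G)=p\ne0,2$, and when $G$ satisfies the descending chain condition on centralizers (in particular when $G$ has finite Morley rank). The non-split sharply 2-transitive groups of characteristic $0$ constructed by Rips and Tent satisfy them as well. This list suggests the guess that the conditions always hold. The following question comes from Clausen and Tent \cite{CT}.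

\medskip
\noindent\textbf{Question.} \emph{Do there exist non-split sharply 2-transitive groups of characteristic $0$ in which commuting is not transitive on $J^2\setminus\{1\}$?}
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
Let $H\ne1$ be a group without involutions. There is a sharply 2-transitive group $G$ of characteristic $0$, with $|G|=\max(|H|,\aleph_0)$, containing $H$ and a translation $\tau\in J^2\setminus\{1\}$ with $H\le\operatorname{Cen}(\tau)$, such that for every $n\ge2$ there is $\rho_n\in J^2$ with $\rho_n^n=\tau$ and the elements $h\rho_nh^{-1}\in J^2$ $(h\in H)$ are pairwise distinct $n$-th roots of $\tau$. The group $G$ is non-split, and commuting is not transitive on $J^2\setminus\{1\}$.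
\end{theorem}

With $H=\mathbb Z$ we obtain a countable group in which (a)--(d) all fail. The hypothesis on $H$ cannot be weakened.

\begin{theorem}\label{thm:sharp}
A group $H$ embeds into the centralizer of a nontrivial translation of some sharply 2-transitive group of characteristic $0$ if and only if $H$ contains no involution.
\end{theorem}

Thus the centralizer of a translation may contain a nonabelian free group, or any finite group of odd order, whereas under condition (c) it is abelian.

The proof has two parts. The first part is short: two distinct square roots of a nontrivial translation cannot commute (Section~\ref{sec:roots}), and an amalgam $G_0$ of $\mathrm{AGL}(1,\mathbb Q)$ with $\mathbb Z\times H$ contains a translation with many square roots (Section~\ref{sec:example}). The second part embeds $G_0$ into a sharply 2-transitive group. One adjoins elements that conjugate pairs of involutions into $\mathrm{AGL}(1,\mathbb Q)$, and the difficulty is to do so without creating a nontrivial element that fixes two points. We control this by a family of subgroups, called lines, such that each pair of involutions lies in exactly one of them (Section~\ref{sec:lined}). Sections~\ref{sec:hyp}--\ref{sec:ext}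 show that $G_0$ carries such a family and that the family can be rebuilt after each extension. The theorems are proved in Section~\ref{sec:proofs}.

\section{Involutions, translations and square roots}\label{sec:roots}

\subsection*{Characteristic different from 2}

\begin{lemma}\label{lem:basic}
Let $G$ act sharply 2-transitively on $X$ with $\operatorname{char}(G)\ne2$.
\begin{itemize}
\item[(i)] Every involution fixes exactly one point. Sending an involution to its fixed point is a bijection $J\to X$ that carries the conjugation action on $J$ to the given action on $X$.
\item[(ii)] A nontrivial translation fixes no point.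
\item[(iii)] No involution commutes with a nontrivial translation.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $\operatorname{char}(G)\ne2$ and all involutions are conjugate, every involution fixes a point, and it fixes at most one because only $1$ fixes two points. If $i$ fixes $x$, then $gig^{-1}$ fixes $gx$. So the map $J\to X$ is equivariant, and it is onto because $G$ is transitive on $X$. For injectivity, let $i,j\in J$ both fix $x$ and take $z\ne x$. Then $iz\neq z$ and $jz\ne z$, so there is $g\in G$ with $gz=z$ and $g(iz)=jz$. The involutions $gig^{-1}$ and $j$ both exchange $z$ and $jz$, hence $gig^{-1}=j$. Comparing fixed points gives $gx=x$. Now $g$ fixes $x$ and $z$, so $g=1$ and $i=j$.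

(ii) Let $ijx=x$ with $i,j\in J$. Then $ix=jx$; call this point $y$. If $y\ne x$, then $i$ and $j$ both exchange $x$ and $y$, so $i=j$. If $y=x$, then $i=j$ by (i). In both cases $ij=1$.

(iii) Let the involution $a$ commute with the nontrivial translation $\tau$, and let $x$ be the fixed point of $a$. Then $a\tau x=\tau ax=\tau x$, and $\tau x\ne x$ by (ii). So $a$ fixes two points, a contradiction.
\end{proof}

By (i), the points may be replaced by the involutions: $G$ acts sharply 2-transitively on $J$ by conjugation. In particular all nontrivial translations are conjugate, which is why they have the same order. Part (iii) restricts square roots.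

\begin{corollary}\label{cor:roots}
Let $G$ be sharply 2-transitive with $\operatorname{char}(G)\ne2$.
\begin{itemize}
\item[(i)] If $\rho,\rho'\in G$ commute and $\rho^2=\rho'^2$ is a nontrivial translation, then $\rho=\rho'$.
\item[(ii)] If $i\in J$ and $\sigma,\sigma'\in iJ$ satisfy $\sigma^2=\sigma'^2$, then $\sigma=\sigma'$.
\end{itemize}
\end{corollary}

\begin{proof}
(i) The element $\rho\rho'^{-1}$ has square $\rho^2\rho'^{-2}=1$ and commutes with the translation $\rho^2$. By Lemma~\ref{lem:basic}(iii) it is trivial.

(ii) Write $\sigma=ij$ and $\sigma'=ij'$. From $i\,(jij)=\sigma^2=\sigma'^2=i\,(j'ij')$ we get $jij=j'ij'$, so $(j'j)\,i\,(j'j)^{-1}=j'(jij)j'=i$. Thus $i$ commutes with the translation $j'j$, and Lemma~\ref{lem:basic}(iii) gives $j=j'$.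
\end{proof}

Part (i) tells us how to violate condition (a). Suppose that a nontrivial translation $\tau$ has two distinct square roots $\rho,\rho'$ that are translations. Both commute with $\tau$, and they do not commute with each other.

\begin{remark}\label{rem:room}
The known positive cases exclude this configuration for visible reasons. In the split case $\rho$ and $\rho'$ lie in the abelian group $J^2$. If $\operatorname{char}(G)=p$ is odd, then $\rho=\rho^{p+1}=\tau^{(p+1)/2}$ is determined by $\tau$. Finally, $\operatorname{Cen}(\rho)$ is a proper subgroup of $\operatorname{Cen}(\tau)$, because $\rho'$ lies in the second group and not in the first. Since $\rho=g\tau g^{-1}$ for some $g\in G$, the centralizers $g^n\operatorname{Cen}(\tau)g^{-n}$ $(n\ge0)$ form a strictly descending chain, so the descending chain condition fails.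
\end{remark}

\subsection*{The groups $\mathrm{AGL}(1,\mathbb Q)$ and $D_\infty$}

Throughout, $A=\mathrm{AGL}(1,\mathbb Q)$. For $c,q\in\mathbb Q$ let
\[
\iota_c\colon x\mapsto 2c-x,\qquad \tau_q\colon x\mapsto x+q .
\]
If $g\colon x\mapsto ux+v$ has order $2$, then $u^2=1$, and $u=1$ is impossible because $\tau_v$ is trivial or of infinite order. So the involutions of $A$ are the maps $\iota_c$. For $g\colon x\mapsto ux+v$ direct substitution gives
\begin{equation}\label{eq:A}
g\iota_cg^{-1}=\iota_{g(c)},\qquad g\tau_qg^{-1}=\tau_{uq},\qquad \iota_c\iota_d=\tau_{2(c-d)} .
\end{equation}
Hence $A$ acts sharply 2-transitively on its involutions, the products of two involutions form the normal subgroup $U=\{\tau_q:q\in\mathbb Q\}\cong\mathbb Q$, and every involution of $A$ inverts $U$.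

The infinite dihedral group $D_\infty$ is the group $R\langle a\rangle$ in which $R$ is infinite cyclic and $a$ is an involution inverting $R$. We call $R$ the \emph{rotation subgroup}; it consists of $1$ and the elements of infinite order. Every element outside $R$ is an involution, and every $r\ne1$ in $R$ is the product $a\cdot ar$ of two distinct involutions. A copy of $D_\infty$ inside $A$ is
\[
M=\{x\mapsto\pm x+n:n\in\mathbb Z\}=\langle\tau_1\rangle\langle\iota_0\rangle .
\]
Since $D_\infty\cong M\le A$, formula~\eqref{eq:A} gives two facts for any group $L$ isomorphic to $A$ or to $D_\infty$: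
\begin{itemize}
\item[(P1)] the products of two involutions of $L$ form a torsion-free abelian subgroup;
\item[(P2)] only $1$ centralizes two distinct involutions of $L$.
\end{itemize}

The groups that we construct act on their own involutions, as Lemma~\ref{lem:basic}(i) suggests, and they inherit 2-transitivity from $A$.

\begin{lemma}\label{lem:criterion}
Let $G$ be a group containing $A$, and suppose that
\begin{itemize}
\item[(S1)] any two distinct involutions of $G$ lie in a common conjugate of $A$;
\item[(S2)] only $1$ centralizes two distinct involutions of $G$.
\end{itemize}
Then $G$ acts sharply 2-transitively by conjugation on its set $J$ of involutions, and $\operatorname{char}(G)=0$.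
\end{lemma}

\begin{proof}
The set $J$ is infinite, since it contains all $\iota_c$. By (S1), every ordered pair of distinct involutions is conjugate to a pair in $A$, and by \eqref{eq:A} every such pair in $A$ is conjugate to $(\iota_0,\iota_1)$. So $G$ is 2-transitive on $J$, and (S2) says that only $1$ fixes two points. An involution $i$ fixes the point $i\in J$, so $\operatorname{char}(G)\ne2$. The product $\iota_1\iota_0=\tau_2$ has infinite order, so $\operatorname{char}(G)=0$.
\end{proof}

\section{Groups acting on trees}\label{sec:trees}

We recall what we need from Bass--Serre theory; see \cite[Ch.~I, \S\S5--6]{Serre}. To avoid a clash with the words ``line'' and ``translation'', a two-sided infinite geodesic path in a tree is called a \emph{bi-infinite path}, and an automorphism $x\mapsto x+m$ of such a path, with its vertices numbered by $\mathbb Z$, is called a \emph{shift}.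

Let a group $\Gamma$ act on a tree \emph{without inversions}: no element exchanges the two endpoints of an edge. We write $\Gamma_v$ and $\Gamma_e$ for stabilizers of vertices and edges. An element that fixes two vertices fixes the geodesic between them, so the common fixed points of a set of elements form a subtree or the empty set.
\begin{itemize}
\item[(T1)] An element $g$ either fixes a vertex (it is \emph{elliptic}), or fixes none and acts as a nontrivial shift on a unique bi-infinite path, its \emph{axis} (it is \emph{hyperbolic}). An element that acts as a nontrivial shift on a bi-infinite path $\ell$ is hyperbolic with axis $\ell$. The element $g^{-1}$ has the same axis as $g$, and the axis of $xgx^{-1}$ is the image under $x$ of the axis of $g$.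
\item[(T2)] Elements of finite order are elliptic.
\item[(T3)] If $a$, $b$ and $ab$ are elliptic, then $a$ and $b$ have a common fixed vertex \cite[Ch.~I, Prop.~26, Cor.~2]{Serre}.
\end{itemize}

\medskip\noindent\emph{Amalgams.} Let $\Gamma=P*_CQ$ be the free product of $P$ and $Q$ amalgamated over a common subgroup $C$. Then $P$ and $Q$ embed into $\Gamma$ with $P\cap Q=C$. The Bass--Serre tree has as vertices the cosets $gP$ and $gQ$, and as edges the cosets $gC$, where $gC$ joins $gP$ to $gQ$. The group $\Gamma$ acts by left multiplication without inversions, and the stabilizer of the coset $gS$ is $gSg^{-1}$.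

\medskip\noindent\emph{HNN extensions.} Let $G$ be a group with subgroups $B_k$ and injective homomorphisms $\theta_k\colon B_k\to G$ $(k\in I)$. The multiple HNN extension is
\[
\Gamma=\langle G,\ t_k\ (k\in I)\mid t_k^{-1}bt_k=\theta_k(b)\ \ (b\in B_k,\ k\in I)\rangle ,
\]
and $G$ embeds into $\Gamma$. The Bass--Serre tree has as vertices the cosets $gG$. For each $k$ it has oriented edges indexed by the cosets $gB_k$, with origin $gG$ and terminus $gt_kG$. The action preserves the orientation, so there are no inversions.

\medskip\noindent\emph{Pairs of involutions.} Let $c\in\Gamma$ be an involution that preserves a bi-infinite path $\ell$. By (T2) it fixes a vertex $u$, and then it fixes the unique vertex of $\ell$ nearest to $u$. An automorphism of $\ell$ with a fixed vertex is trivial or is the reflection in that vertex. Hence: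
\begin{itemize}
\item[(T4)] an involution preserving $\ell$ acts on $\ell$ trivially or as the reflection in a vertex.
\end{itemize}
A pair of distinct involutions $a,b$ is \emph{hyperbolic} if $ab$ is hyperbolic, and \emph{elliptic} otherwise. By (T2) and (T3), the pair is elliptic if and only if $a$ and $b$ have a common fixed vertex. Let $a,b$ be a hyperbolic pair and let $\ell$ be the axis of $ab$; we call $\ell$ the axis of the pair. Since $a(ab)a=b(ab)b=(ab)^{-1}$, both $a$ and $b$ preserve $\ell$ by (T1). Neither acts trivially on $\ell$, because a nontrivial shift differs from its inverse. Hence: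
\begin{itemize}
\item[(T5)] the two involutions of a hyperbolic pair act on its axis as reflections in vertices.
\end{itemize}

\section{An amalgam with many square roots}\label{sec:example}

Put $\tau=\tau_1$ and $C=\langle\tau\rangle\cong\mathbb Z$. Let $H\ne1$ be a group without involutions, let $B=C\times H$, and let
\begin{equation}\label{eq:G0}
G_0=A*_CB .
\end{equation}
The point of amalgamating over $C$, and not over the whole of $U$, is that $H$ commutes with $\tau$ but not with the roots $\tau_{1/n}$ of $\tau$. In the Bass--Serre tree of $G_0$ we call the vertices $gA$ the \emph{$A$-vertices}; their stabilizers are the conjugates of $A$.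

\begin{lemma}\label{lem:G0}
\begin{itemize}
\item[(i)] Every involution of $G_0$ fixes exactly one vertex, and this is an $A$-vertex.
\item[(ii)] If $\alpha\in A\setminus C$ and $\beta\in B\setminus C$, then $\alpha$ and $\beta$ do not commute.
\end{itemize}
\end{lemma}

\begin{proof}
(i) An involution fixes a vertex by (T2). If it fixed two, it would fix an edge, but edge stabilizers are conjugates of the torsion-free group $C$. The group $B$ has no involution because $H$ has none, so the fixed vertex is an $A$-vertex.

(ii) The vertices $A$ and $\beta A$ are distinct, since $\beta\notin A$, and both are adjacent to the vertex $B=\beta B$. If $\alpha=\beta\alpha\beta^{-1}$, then $\alpha$ fixes $A$ and $\beta A$, hence the geodesic $A,B,\beta A$, hence the edge $C$. This means $\alpha\in C$.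
\end{proof}

For $1\ne h\in H$ and $\rho=\tau_{1/2}$, the elements $\rho$ and $h\rho h^{-1}$ are distinct by (ii), both are products of two involutions, and both have square $\tau$. Any sharply 2-transitive group of characteristic $0$ that contains $G_0$ therefore violates condition (a). It remains to embed $G_0$ into such a group, and by Lemma~\ref{lem:criterion} we want to achieve (S1) while keeping (S2).

\subsection*{Why pairs cannot be treated one at a time}

Let $a,b$ be involutions of a group $G\ge A$ with $ab$ of infinite order. Then $\langle a,b\rangle=\langle ab\rangle\langle a\rangle\cong D_\infty$, and an HNN extension adjoins an element $t$ with $t^{-1}at=\iota_0$ and $t^{-1}bt=\iota_1$. Suppose that we do this for the pair $a,b$ with letter $t$, and also for the pair $a,bab$ with letter $t'$. Then $t^{-1}(bab)t=\iota_1\iota_0\iota_1=\iota_2$, while $t'^{-1}(bab)t'=\iota_1$. The element $\mu\colon x\mapsto2x$ of $A$ conjugates $(\iota_0,\iota_1)$ to $(\iota_0,\iota_2)$, so $t\mu t'^{-1}$ centralizes both $a$ and $bab$. It is nontrivial, because the homomorphism onto the free group on $t,t'$ that kills $G$ sends it to $tt'^{-1}$. So (S2) is lost.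

The two pairs must be served by a single letter. We therefore need to group the pairs of involutions into subgroups, each pair lying in exactly one, and to adjoin one letter for each conjugacy class of subgroups that are not yet conjugate to $A$. The smallest case shows which subgroups to take.

\begin{example}\label{ex:lattice}
Let $H=\langle h\rangle\cong\mathbb Z$, $i=\iota_0$ and $k=hih^{-1}$. By Lemma~\ref{lem:G0}(i), $i$ fixes only the vertex $A$ and $k$ fixes only the vertex $hA\neq A$. So the pair $i,k$ is hyperbolic, and by (T5) its axis $\ell$ passes through $A$ and $hA$. Number the vertices of $\ell$ by $\mathbb Z$ with $A=0$, $B=1$, $hA=2$; the $A$-vertices are the even numbers. On $\ell$, $i$ acts as $x\mapsto -x$, $k$ acts as $x\mapsto 4-x$, $ik$ acts as $x\mapsto x-4$, and $i(ik)^m$ acts as the reflection in $2m$.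

The edges $C$ and $hC$ of the segment $[0,2]$ have stabilizer $C=hCh^{-1}$. Both $i$ and $k$ invert $\tau$, so $\langle i,k\rangle$ normalizes $C$, and the images of $[0,2]$ under $\langle i,k\rangle$ cover $\ell$. Hence every edge of $\ell$ has stabilizer $C$, and $C$ is the pointwise stabilizer of $\ell$. The element $ik$ commutes with $\tau$ and no nontrivial power of it fixes $\ell$ pointwise, so $T=\langle ik,\tau\rangle\cong\mathbb Z^2$, and $i$ inverts $T$. Every element
\[
c_{m,n}=i\,(ik)^m\tau^n\qquad(m,n\in\mathbb Z)
\]
is therefore an involution preserving $\ell$. Conversely, an involution preserving $\ell$ reflects $\ell$ in some $A$-vertex $2m$, so it lies in $i(ik)^mC$. Thus the involutions preserving $\ell$ form the lattice in Figure~\ref{fig:lattice}, and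
\[
c_{m,n}\,c_{m',n'}=(ik)^{m'-m}\tau^{n'-n}.
\]
Two lattice points form an elliptic pair exactly when $m=m'$. Column $m$ lies in the stabilizer of the vertex $2m$, a conjugate of $A$. Column $0$ consists of the involutions $i\tau^n=\iota_{-n/2}$ of $A$, and column $1$ lies in $hAh^{-1}$.

Which subgroup should serve the hyperbolic pair $c_{0,0},c_{2,2}$? The group $T\langle i\rangle$ is too large: it contains the pair $i,i\tau$, which already lies in $A$. The group $\langle c_{0,0},c_{2,2}\rangle$ is too small: its involutions are the $c_{2s,2s}$, and since $c_{2,2}=c_{1,1}c_{0,0}c_{1,1}$ we are in the situation of the pairs $a,b$ and $a,bab$ above. The remaining candidate is $\langle ik\tau\rangle\langle i\rangle\cong D_\infty$, whose involutions are all the lattice points on the straight line through $c_{0,0}$ and $c_{2,2}$. Any two lattice points in different columns lie on exactly one such straight line.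

The picture also shows where condition (d) will fail. The translation groups $U$ and $hUh^{-1}$ that belong to columns $0$ and $1$ meet in $C$, since an element of both fixes the segment $[0,2]$. They share $\tau$ but not its roots.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.5cm,y=0.75cm]
\foreach \m in {-2,...,2} {
  \draw[dashed,gray] (\m,-3.3) -- (\m,2.5);
  \foreach \n in {-2,...,2} \fill (\m,\n) circle (1.6pt);
}
\draw[thick] (-2.4,0) -- (2.4,0);
\draw[thick] (-2.4,-2.4) -- (2.4,2.4);
\node[below right] at (0,0) {$i$};
\node[below right] at (1,0) {$k$};
\node[above left] at (0,1) {$i\tau$};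
\node[below right] at (1,1) {$c_{1,1}$};
\node[below right] at (2,2) {$c_{2,2}$};
\draw (-2.4,-3.5) -- (2.4,-3.5) node[right] {$\ell$};
\foreach \m in {-2,...,2} \fill (\m,-3.5) circle (2.2pt);
\foreach \m in {-1.5,-0.5,0.5,1.5} \draw[fill=white] (\m,-3.5) circle (2.2pt);
\node[below] at (0,-3.6) {$A$};
\node[below] at (0.5,-3.6) {$B$};
\node[below] at (1,-3.6) {$hA$};
\end{tikzpicture}
\caption{The involutions $c_{m,n}=i(ik)^m\tau^n$ of $G_0=A*_C(C\times\langle h\rangle)$ that preserve the axis $\ell$ of $ik$, where $i=\iota_0$ and $k=hih^{-1}$. The involutions in one column fix the vertex of $\ell$ below it and lie in a conjugate of $A$. The lattice points on a non-vertical straight line (two are drawn) are the involutions of a copy of $D_\infty$.}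
\label{fig:lattice}
\end{figure}

\section{Lined groups}\label{sec:lined}

\begin{definition}\label{def:lined}
A \emph{lined group} $(G,A,\mathcal L)$ is a group $G$ with a conjugation-invariant family $\mathcal L$ of subgroups, called \emph{lines}, and a distinguished line $A\cong\mathrm{AGL}(1,\mathbb Q)$, such that
\begin{itemize}
\item[(L1)] each line is either isomorphic to $D_\infty$ (a \emph{short} line) or conjugate to $A$ in $G$ (a \emph{full} line);
\item[(L2)] any two distinct involutions of $G$ lie in exactly one line;
\item[(L3)] $N_G(L)=L$ for every line $L$.
\end{itemize}
\end{definition}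

No line is both short and full, since $D_\infty\not\cong A$. If we think of involutions as points, a full line is a copy of the affine line over $\mathbb Q$ with its affine group. A short line is a copy of $M$, on whose involutions 2-transitivity is still missing. Condition (L3) turns (S2) into a statement about a single line, where it is (P2).

\begin{lemma}\label{lem:lined}
In a lined group,
\begin{itemize}
\item[(i)] the product of two distinct involutions has infinite order; in particular distinct involutions do not commute;
\item[(ii)] only $1$ centralizes two distinct involutions;
\item[(iii)] no involution commutes with a product of two distinct involutions.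
\end{itemize}
\end{lemma}

\begin{proof}
(i) The two involutions lie in a line, where (P1) applies.

(ii) Let $g$ centralize the involutions $a\ne b$, and let $L$ be the line containing them. Then $gLg^{-1}$ is a line containing $a$ and $b$, so $gLg^{-1}=L$ by (L2) and $g\in L$ by (L3). Now (P2) gives $g=1$.

(iii) Suppose that the involution $a$ commutes with $ij$, where $i\ne j$ are involutions. If $a=i$, then $a$ commutes with $j=i(ij)$; if $a=j$, then $a$ commutes with $i=(ij)j$. Both contradict (i), so $a\ne i,j$. We show that $a,i,j$ lie on one line. Multiplying $(aia)(aja)=a(ij)a=ij$ by $i$ on the left and by $aja$ on the right gives $i\,aia=j\,aja$, that is,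
\[
(ia)^2=(ja)^2 .
\]
Multiplying by $a$ on the right gives $iai=jaj$, and this involution differs from $a$ by (i). The line through $a,i$ and the line through $a,j$ both contain $a$ and $iai=jaj$, so they coincide by (L2). In this line $ia$ and $ja$ lie in a torsion-free abelian group by (P1), and they have the same square. Hence $ia=ja$ and $i=j$, a contradiction.
\end{proof}

Part (iii) is the analog of Lemma~\ref{lem:basic}(iii). It needs its own proof because a lined group need not be 2-transitive on its involutions.

\begin{remark}\label{rem:converse}
The axioms describe the goal exactly. By Lemmas~\ref{lem:criterion} and~\ref{lem:lined}(ii), a lined group with only full lines is sharply 2-transitive of characteristic $0$. Conversely, let $G\ge A$ be sharply 2-transitive of characteristic $0$. A pair $a\neq b$ in $J$ is the conjugate of $(\iota_0,\iota_1)$ by a unique $p\in G$. It lies in $gAg^{-1}$ if and only if $g^{-1}p$ conjugates $(\iota_0,\iota_1)$ to a pair in $A$, and by sharpness and \eqref{eq:A} this holds if and only if $g^{-1}p\in A$. So $pAp^{-1}$ is the only conjugate of $A$ containing $a,b$. Taking $p=1$ shows that $gAg^{-1}=A$ forces $g\in A$. Thus the conjugates of $A$ make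 $G$ a lined group.
\end{remark}

\section{Lines through hyperbolic pairs}\label{sec:hyp}

Both the amalgam $G_0$ and the extensions in Section~\ref{sec:ext} act on trees. Elliptic pairs lie in vertex stabilizers, where lines are already available. For hyperbolic pairs lines must be created, and we do this once, in a form that covers both situations.

Let $\Gamma$ act on a tree without inversions. Let $\Lambda$ be the set of axes of hyperbolic pairs. For $\ell\in\Lambda$ let $N_\ell$ be the pointwise stabilizer of $\ell$, and let $J_\ell$ be the set of involutions preserving $\ell$.

\begin{proposition}\label{prop:hyp}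
Assume that for all $\ell\in\Lambda$
\begin{itemize}
\item[(H1)] $N_\ell$ is torsion-free;
\item[(H2)] every $c\in J_\ell$ inverts $N_\ell$, that is, $cnc=n^{-1}$ for all $n\in N_\ell$.
\end{itemize}
Then there is a conjugation-invariant family $\mathcal L_{\mathrm{hyp}}$ of subgroups isomorphic to $D_\infty$ such that each hyperbolic pair lies in exactly one member, no elliptic pair lies in a member, and $N_\Gamma(L)=L$ for all $L\in\mathcal L_{\mathrm{hyp}}$.
\end{proposition}

\begin{proof}
Fix $\ell\in\Lambda$ and put $N=N_\ell$. By (H1) no involution lies in $N$, so by (T4) every $c\in J_\ell$ acts on $\ell$ as the reflection in a vertex.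

\medskip\noindent\emph{Step 1: the lattice.} Let $T=T_\ell=\langle cd:c,d\in J_\ell\rangle$; in Example~\ref{ex:lattice} this is $\mathbb Z^2$. We claim that $T$ is torsion-free abelian, and that every $a\in J_\ell$ inverts $T$ and satisfies $J_\ell=aT$.

A product of two reflections is a shift, so $T$ acts on $\ell$ by shifts. The image of $T$ in the group $\mathbb Z$ of shifts is cyclic, with kernel $T\cap N$. By (H2) each generator $cd$ centralizes $N$, so $T\cap N$ is central in $T$. A group that is cyclic modulo a central subgroup is abelian. An element of finite order in $T$ acts as the trivial shift, so it lies in $N$ and is trivial by (H1).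

Let $a\in J_\ell$. Since $cd=(ac)^{-1}(ad)$, the group $T$ is generated by the elements $ac$ with $c\in J_\ell$, and $a(ac)a=ca=(ac)^{-1}$. As $T$ is abelian, $a$ inverts $T$. For $\sigma\in T$ the element $a\sigma$ has square $1$ and acts on $\ell$ nontrivially, as the product of a reflection and a shift, so $a\sigma\in J_\ell$. Conversely, $c=a(ac)\in aT$ for $c\in J_\ell$.

\medskip\noindent\emph{Step 2: directions.} For $\sigma\in T\setminus N$ put
\[
R(\sigma)=\{\rho\in T:\rho^m\in\langle\sigma\rangle\text{ for some }m\ge1\}.
\]
This is a subgroup containing $\sigma$: if $\rho^m,\rho'^{m'}\in\langle\sigma\rangle$, then $(\rho^{-1}\rho')^{mm'}\in\langle\sigma\rangle$ because $T$ is abelian. If $\rho\in R(\sigma)\cap N$, then $\rho^m=\sigma^s$ acts trivially on $\ell$ for some $m\ge1$ and $s\in\mathbb Z$. As $\sigma$ is a nontrivial shift, $s=0$, and $\rho=1$ because $T$ is torsion-free. So $R(\sigma)$ embeds into the group of shifts. It is infinite cyclic, and its nontrivial elements are hyperbolic with axis $\ell$. Moreover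
\begin{equation}\label{eq:R}
R(\sigma')=R(\sigma)\qquad\text{for }1\ne\sigma'\in R(\sigma).
\end{equation}
Indeed $\sigma'^m=\sigma^s$ with $m\ge1$ and $s\ne0$. If $\rho^n\in\langle\sigma'\rangle$, then $\rho^{nm}\in\langle\sigma\rangle$, and if $\rho^n\in\langle\sigma\rangle$, then $\rho^{n|s|}\in\langle\sigma'\rangle$.

\medskip\noindent\emph{Step 3: the family.} For a hyperbolic pair $a,b$ with axis $\ell$ we have $a,b\in J_\ell$ and $ab\in T_\ell\setminus N_\ell$. Put
\[
L(a,b)=R(ab)\langle a\rangle\cong D_\infty .
\]
It contains $a$ and $b=a(ab)$. Let $\mathcal L_{\mathrm{hyp}}$ be the set of all $L(a,b)$. Conjugation by $g$ carries $J_\ell$ and $T_\ell$ to $J_{g\ell}$ and $T_{g\ell}$, so $gL(a,b)g^{-1}=L(gag^{-1},gbg^{-1})$ and the family is conjugation-invariant.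

Let $c\ne d$ be involutions in $L(a,b)$, say $c=a\rho$ and $d=a\rho'$ with $\rho\neq\rho'$ in $R(ab)$. Then $cd=\rho^{-1}\rho'$ is a nontrivial element of $R(ab)$. So the pair $c,d$ is hyperbolic with axis $\ell$, $R(cd)=R(ab)$ by \eqref{eq:R}, and $L(c,d)=R(ab)\langle a\rho\rangle=L(a,b)$. Hence no member contains an elliptic pair, and the only member containing a hyperbolic pair $c,d$ is $L(c,d)$.

\medskip\noindent\emph{Step 4: self-normalization.} Let $L=R\langle a\rangle\in\mathcal L_{\mathrm{hyp}}$ with axis $\ell$ and rotation subgroup $R=\langle r\rangle$; note $R=R(r)$ by \eqref{eq:R}. We first prove: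
\begin{equation}\label{eq:star}
\text{if $g\in\Gamma$ commutes with $a$ and $r$, then $g=1$.}
\end{equation}
Such a $g$ preserves the axis $\ell$ of $r$. It fixes the unique vertex $v$ of $\ell$ fixed by $a$, and also $rv\ne v$. So $g$ fixes two vertices of $\ell$, whence $g\in N$. By (H2), $g=aga=g^{-1}$, and (H1) gives $g=1$.

Now let $g$ normalize $L$. Then $g$ normalizes the rotation subgroup, so $grg^{-1}=r^{\pm1}$, and $gag^{-1}=ar^m$ for some $m\in\mathbb Z$. Multiplying $g$ by an element of $L$ does not change whether $g\in L$. Replacing $g$ by $ga$ inverts $grg^{-1}$ and keeps $gag^{-1}$, so we may assume $grg^{-1}=r$. Replacing $g$ by $r^sg$ keeps this and changes $m$ to $m-2s$, because $r^s(ar^m)r^{-s}=ar^{m-2s}$. So we may assume $m\in\{0,1\}$. If $m=0$, then $g=1$ by \eqref{eq:star}.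

The case $m=1$ is the one that the passage to $R(\sigma)$ is designed to exclude. Here
\[
g^2ag^{-2}=g(ar)g^{-1}=ar^2=r^{-1}ar ,
\]
so $rg^2$ commutes with $a$. It also commutes with $r$, so $g^2=r^{-1}$ by \eqref{eq:star}. Then $gag^{-1}=ar=ag^{-2}$ gives $ga=ag^{-1}$, hence $(ag)^2=1$. Also $ag\ne1$, since otherwise $r^{-1}=g^2=a^2=1$. So $ag$ is an involution, and it preserves $\ell$ because $a$ does and $g$ commutes with $r$. By Step~1, $ag\in aT$, so $g\in T$. Now $g^2\in\langle r\rangle$ gives $g\in R(r)=\langle r\rangle$. This is impossible, because the generator $r^{-1}$ of an infinite cyclic group is not a square in it.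
\end{proof}

Both hypotheses enter through Step~1 and \eqref{eq:star}. Some condition like (H2) is needed: a nontrivial element of $N_\ell$ commuting with both involutions of a hyperbolic pair $a,b$ with axis $\ell$ would normalize the unique member containing $a,b$, but by (P2) it would not lie in that member.

\section{The amalgam is a lined group}\label{sec:initial}

\begin{proposition}\label{prop:initial}
Let $H\neq1$ be a group without involutions and let $G_0$ be the amalgam \eqref{eq:G0}. There is a family $\mathcal L_0$ such that $(G_0,A,\mathcal L_0)$ is a lined group.
\end{proposition}

\begin{proof}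
We apply Proposition~\ref{prop:hyp} to the Bass--Serre tree. Let $\ell\in\Lambda$. The group $N_\ell$ lies in an edge stabilizer, a conjugate of $C$, so (H1) holds. For (H2), let $c\in J_\ell$. By (T4) and Lemma~\ref{lem:G0}(i), $c$ fixes an $A$-vertex $v=gA$ of $\ell$. The edges at $v$ are the cosets $g\alpha C$ with $\alpha\in A$. Their stabilizers $g\alpha C\alpha^{-1}g^{-1}$ lie in $gUg^{-1}$, because $U$ is normal in $A$. So $N_\ell\le gUg^{-1}$, and the involution $c\in gAg^{-1}$ inverts $gUg^{-1}$.

Let $\mathcal L_0$ consist of the conjugates of $A$ and the members of $\mathcal L_{\mathrm{hyp}}$. Then (L1) holds. An elliptic pair has a common fixed vertex, which by Lemma~\ref{lem:G0}(i) is unique and an $A$-vertex. So the pair lies in exactly one conjugate of $A$, and in no member of $\mathcal L_{\mathrm{hyp}}$. A hyperbolic pair lies in no vertex stabilizer and in exactly one member of $\mathcal L_{\mathrm{hyp}}$. This is (L2). Short lines are self-normalizing by Proposition~\ref{prop:hyp}. Finally, let $x$ normalize the stabilizer $P$ of an $A$-vertex $v$, and let $a\in P$ be an involution. Then $xax^{-1}$ fixes only the vertex $xv$, and it fixes $v$ because it lies in $P$. So $xv=v$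 and $x\in P$, which proves (L3).
\end{proof}

The hypothesis on $H$ was used through Lemma~\ref{lem:G0}(i). It is necessary: an involution of $H$ would commute with $\tau=\iota_{1/2}\iota_0$, contrary to Lemma~\ref{lem:lined}(iii).

\section{Filling the short lines}\label{sec:ext}

We now conjugate every short line onto $M\le A$, using one stable letter for each conjugacy class. The new group has new involutions and new short lines, but all old pairs lie on full lines.

\begin{proposition}\label{prop:ext}
Let $(G,A,\mathcal L)$ be a lined group. There is a lined group $(\Gamma,A,\mathcal L')$ with $G\le\Gamma$ and $|\Gamma|=|G|$ such that any two distinct involutions of $G$ lie in a common $\Gamma$-conjugate of $A$.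
\end{proposition}

\begin{proof}
If $G$ has no short line, take $\Gamma=G$. Otherwise let $(B_k)_{k\in I}$ be representatives of the $G$-conjugacy classes of short lines, choose isomorphisms $\theta_k\colon B_k\to M$, and let $\Gamma$ be the multiple HNN extension of Section~\ref{sec:trees}. The group $G$ is infinite because it contains $A$, and by (L2) a line is determined by two of its involutions. So $|I|\le|G|$ and $|\Gamma|=|G|$.

\medskip\noindent\emph{Local structure of the tree.} Let $v_0$ be the vertex $G$. For a vertex $v=gv_0$ put $\mathcal L_v=g\mathcal Lg^{-1}$. This does not depend on the choice of $g$, since $\mathcal L$ is invariant under $G$, and $(\Gamma_v,gAg^{-1},\mathcal L_v)$ is a lined group. Conjugation by $x\in\Gamma$ carries $\mathcal L_v$ to $\mathcal L_{xv}$ and preserves the types short and full. A full line in $\mathcal L_v$ is a $\Gamma$-conjugate of $A$.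

Let $e=gB_k$ be an edge with origin $o(e)=gv_0$ and terminus $t(e)=gt_kv_0$. Its stabilizer is isomorphic to $D_\infty$, and it looks different from the two ends:
\begin{itemize}
\item[(E1)] $\Gamma_e=gB_kg^{-1}$ is a short line in $\mathcal L_{o(e)}$;
\item[(E2)] $\Gamma_e=gt_kMt_k^{-1}g^{-1}$ is contained in $gt_kAt_k^{-1}g^{-1}$, a full line in $\mathcal L_{t(e)}$.
\end{itemize}
Furthermore:
\begin{itemize}
\item[(E3)] for every vertex $v$ and every short line $L\in\mathcal L_v$ there is exactly one edge with origin $v$ and stabilizer $L$.
\end{itemize}
By conjugation it suffices to prove (E3) for $v=v_0$. The edges with origin $v_0$ are the $gB_k$ with $g\in G$, $k\in I$. Every short line in $\mathcal L$ has the form $gB_kg^{-1}$ with $g\in G$ and a unique $k$. If $gB_kg^{-1}=g'B_kg'^{-1}$ with $g,g'\in G$, then $g^{-1}g'\in N_G(B_k)=B_k$ by (L3), so $gB_k=g'B_k$.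

\medskip\noindent\emph{Step 1: the fixed tree of an elliptic pair is a star.} Let $a\ne b$ be an elliptic pair and let $F$ be the subtree of common fixed points. For a vertex $v$ of $F$ let $L_v$ be the unique line in $\mathcal L_v$ containing $a,b$, and call $v$ short or full according to the type of $L_v$. If $e$ is an edge of $F$, then $a,b\in\Gamma_e$, so by (E1) and (E2) its origin is short with $L_{o(e)}=\Gamma_e$, and its terminus is full. Consider a short vertex $v$. No edge of $F$ ends in $v$. An edge of $F$ with origin $v$ has stabilizer $L_v$, and by (E3) there is exactly one edge with origin $v$ and stabilizer $L_v$; it lies in $F$ because $a,b\in L_v$. So a short vertex has exactly one neighbor in $F$, and this neighbor is full. In particular $F$ has a full vertex $w$. Every edge of $F$ joins a short vertex to a full one, so all neighbors of $w$ in $F$ are short, and they have no further neighbors. Since $F$ is connected, it consists of $w$ and its neighbors. Thus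
\begin{equation}\label{eq:center}
\text{$F$ has diameter at most $2$ and exactly one full vertex $w=w(a,b)$.}
\end{equation}

\medskip\noindent\emph{Step 2: conjugates of $A$.} The line $L_w$ is a $\Gamma$-conjugate of $A$ containing $a,b$. Conversely, suppose $a,b\in gAg^{-1}$ with $g\in\Gamma$. Then $gv_0\in F$, and $gAg^{-1}\in\mathcal L_{gv_0}$ is the line $L_{gv_0}$, which is full. By \eqref{eq:center},
\begin{equation}\label{eq:w}
a,b\in gAg^{-1}\quad\text{implies}\quad gv_0=w(a,b)\ \text{ and }\ gAg^{-1}=L_{w(a,b)} .
\end{equation}
So each elliptic pair lies in exactly one $\Gamma$-conjugate of $A$. Pairs of involutions of $G$ fix $v_0$, so they are elliptic, and the last claim of the proposition follows.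

Next let $x\in\Gamma$ normalize $P=gAg^{-1}$, and take involutions $a\ne b$ in $P$. By \eqref{eq:w}, applied to $a,b$ and to $xax^{-1},xbx^{-1}\in P$, both pairs have center $w=gv_0$. On the other hand $w(xax^{-1},xbx^{-1})=xw(a,b)$, because conjugation by $x$ carries $F$ to $xF$ and preserves types. So $xw=w$, that is, $x\in\Gamma_w$. Since $P\in\mathcal L_w$ is self-normalizing in $\Gamma_w$, we get $x\in P$.

\medskip\noindent\emph{Step 3: hypothesis (H1).} In contrast to the amalgam, edge stabilizers now contain involutions, so we must rule out an involution that fixes a whole axis. Let $\ell\in\Lambda$ be the axis of the hyperbolic pair $a,b$, and let $N=N_\ell$. Two distinct involutions in $N$ would form an elliptic pair whose fixed tree contains $\ell$, contrary to \eqref{eq:center}. Suppose that $N$ contains exactly one involution $c$. The element $a$ preserves $\ell$, so it normalizes $N$ and centralizes $c$. By (T5), $a$ acts on $\ell$ as the reflection in a vertex $v$, so $a\ne c$. Then $a$ and $c$ are distinct commuting involutions in the lined group $\Gamma_v$, contrary to Lemma~\ref{lem:lined}(i).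

So $N$ contains no involution. For every edge $e$ of $\ell$ we have $N\le\Gamma_e\cong D_\infty$, hence $N$ lies in the rotation subgroup of $\Gamma_e$. Therefore $N$ is trivial or infinite cyclic, which gives (H1), and every nontrivial element of $N$ is a product of two distinct involutions of $\Gamma_e$.

\medskip\noindent\emph{Step 4: hypothesis (H2).} Let $c\in J_\ell$ and assume $N=\langle n\rangle\ne1$. Since $c$ normalizes the infinite cyclic group $N$, we have $cnc=n^{\pm1}$. By (T4), $c$ fixes a vertex $v$ of $\ell$. Let $e$ be an edge of $\ell$ at $v$. Then $n$ is a product of two distinct involutions of $\Gamma_e\le\Gamma_v$, and $c\in\Gamma_v$. By Lemma~\ref{lem:lined}(iii) in $\Gamma_v$, $c$ does not commute with $n$. So $cnc=n^{-1}$.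

\medskip\noindent\emph{Conclusion.} Let $\mathcal L'$ consist of the $\Gamma$-conjugates of $A$ and the members of the family $\mathcal L_{\mathrm{hyp}}$ given by Proposition~\ref{prop:hyp}. It is conjugation-invariant and satisfies (L1). Conjugates of $A$ lie in vertex stabilizers, so they contain no hyperbolic pair, and members of $\mathcal L_{\mathrm{hyp}}$ contain no elliptic pair. With Step~2 and Proposition~\ref{prop:hyp} this gives (L2) and (L3).
\end{proof}

\begin{remark}\label{rem:L3}
The uniqueness in (E3) is where (L3) is used for short lines, and the construction fails without it. Suppose $g\in N_G(B_k)\setminus B_k$ and put $y=t_k^{-1}gt_k$. Then $y$ normalizes $M$. Every automorphism of $M$ sends $\tau_1$ to $\tau_{\pm1}$ and $\iota_0$ to some $\iota_{n/2}$, so by \eqref{eq:A} it is conjugation by an element of $A$. Hence $\alpha^{-1}y$ centralizes $M$ for some $\alpha\in A$. This element is nontrivial: if $y\in G$, then $g$ fixes $t_kv_0$ as well as $v_0$, hence the edge $B_k$, so $g\in B_k$. Thus (S2) would fail in $\Gamma$.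
\end{remark}

\begin{theorem}\label{thm:embed}
Every lined group $(G_0,A,\mathcal L_0)$ embeds into a sharply 2-transitive group $G$ of characteristic $0$ and cardinality $|G_0|$, acting by conjugation on its set of involutions.
\end{theorem}

\begin{proof}
Iterating Proposition~\ref{prop:ext} gives lined groups $G_0\le G_1\le G_2\le\cdots$ with the same $A$ and of the same infinite cardinality, such that any two distinct involutions of $G_n$ lie in a $G_{n+1}$-conjugate of $A$. Let $G=\bigcup_nG_n$, so $|G|=|G_0|$. Two distinct involutions of $G$ lie in some $G_n$, which gives (S1). If $g\in G$ centralizes two distinct involutions, then all three elements lie in some $G_n$, and $g=1$ by Lemma~\ref{lem:lined}(ii). This is (S2), and Lemma~\ref{lem:criterion} applies.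
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G_0=A*_C(C\times H)$ be the amalgam \eqref{eq:G0}. It is generated by $H$ and the countably infinite group $A$, so $|G_0|=\max(|H|,\aleph_0)$. By Proposition~\ref{prop:initial} and Theorem~\ref{thm:embed}, $G_0$ embeds into a sharply 2-transitive group $G$ of characteristic $0$ and of the same cardinality. The element $\tau=\tau_1=\iota_{1/2}\iota_0$ is a nontrivial translation, and $H\le\operatorname{Cen}(\tau)$ by construction.

For $n\ge2$ put $\rho_n=\tau_{1/n}=\iota_{1/(2n)}\iota_0\in J^2$, so $\rho_n^n=\tau$. For $h\in H$ the element $h\rho_nh^{-1}$ lies in $J^2$, and $(h\rho_nh^{-1})^n=h\tau h^{-1}=\tau$. Let $h\ne h'$ in $H$. Then $h^{-1}h'\in(C\times H)\setminus C$ and $\rho_n\in A\setminus C$. These elements do not commute by Lemma~\ref{lem:G0}(ii), which means that $h\rho_nh^{-1}\ne h'\rho_nh'^{-1}$.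

Take $1\ne h\in H$, $\rho=\rho_2$ and $\rho'=h\rho h^{-1}\ne\rho$. The elements $\rho,\tau,\rho'$ lie in $J^2\setminus\{1\}$, and $\rho$ and $\rho'$ commute with $\tau=\rho^2=\rho'^2$. By Corollary~\ref{cor:roots}(i), $\rho$ and $\rho'$ do not commute. So commuting is not transitive on $J^2\setminus\{1\}$. If $G$ were split, then $J^2$ would be an abelian group by Neumann's theorem, and $\rho,\rho'$ would commute. So $G$ is non-split.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $H$ contain no involution. If $H\ne1$, Theorem~\ref{thm:main} gives the required embedding. If $H=1$, take $\mathrm{AGL}(1,\mathbb Q)$ and any nontrivial translation. Conversely, by Lemma~\ref{lem:basic}(iii) the centralizer of a nontrivial translation contains no involution, and neither does any of its subgroups.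
\end{proof}

Since (a) fails in the group $G$ of Theorem~\ref{thm:main}, conditions (b), (c) and (d) fail by the equivalence quoted in the introduction. The failures can also be seen directly.

\begin{remark}\label{rem:explicit}
Let $1\ne h\in H$, $\rho=\rho_2$, $\rho'=h\rho h^{-1}$, $i=\iota_0$ and $k=hih^{-1}$. Then $i\ne k$ by Lemma~\ref{lem:G0}(ii).

For (b): both $i$ and $k$ invert $\tau$, so $i\tau$ and $k\tau$ are involutions and $\tau\in iJ\cap kJ$. In the same way $\rho\in iJ$ and $\rho'\in kJ$. A square root $\sigma$ of $\tau$ in $iJ\cap kJ$ would equal $\rho$ by Corollary~\ref{cor:roots}(ii) for $i$, and would equal $\rho'$ by Corollary~\ref{cor:roots}(ii) for $k$. Since $\rho\ne\rho'$, the element $\tau$ has no square root in $iJ\cap kJ$.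

For (c): the centralizer of $\tau=i\cdot i\tau$ contains the non-commuting elements $\rho$ and $\rho'$, so it is not abelian.

For (d): the sets $\operatorname{Cen}(\tau)\setminus\{1\}$ and $\operatorname{Cen}(\rho)\setminus\{1\}$ both contain $\tau$, but only the first contains $\rho'$. They are neither disjoint nor equal.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CT}
Tim Clausen and Katrin Tent, \emph{On the geometry of sharply 2-transitive groups}, arXiv:2002.05187 (2020).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
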